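\title{The outer automorphism group of the welded braid group}

\begin{abstract}
We prove that the outer automorphism group of the welded braid group $WB_n$ has order two for every $n\ge 3$. The group $WB_n$ is the group $\Gamma$ of those automorphisms of the free group $F_n$ that send each generator to a conjugate of a generator. We show that for $n\ge3$ the subgroup $\operatorname{Inn}(F_n)$ is characteristic in $\Gamma$, so that every automorphism of $\Gamma$ is induced by an automorphism of $F_n$ normalizing $\Gamma$, and we compute the normalizer. On the way we prove that every finite subgroup of $\Gamma$ is conjugate into the symmetric group. The range $n\ge3$ is sharp: $\operatorname{Out}(WB_2)\cong\mathbb Z_2\times\mathbb Z_2$.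
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge1$. The \emph{welded braid group} $WB_n$ is the group with generators $\sigma_1,\dots,\sigma_{n-1}$, $\rho_1,\dots,\rho_{n-1}$ and the following defining relations:
\begin{itemize}
\item[(R1)] $\sigma_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\sigma_{i+1}$ for $1\le i\le n-2$;
\item[(R2)] $\sigma_i\sigma_j=\sigma_j\sigma_i$ for $|i-j|>1$;
\item[(R3)] $\rho_i\rho_{i+1}\rho_i=\rho_{i+1}\rho_i\rho_{i+1}$ for $1\le i\le n-2$;
\item[(R4)] $\rho_i\rho_j=\rho_j\rho_i$ for $|i-j|>1$;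
\item[(R5)] $\rho_i^2=1$ for $1\le i\le n-1$;
\item[(R6)] $\sigma_i\rho_j=\rho_j\sigma_i$ for $|i-j|>1$;
\item[(R7)] $\sigma_i\rho_{i+1}\rho_i=\rho_{i+1}\rho_i\sigma_{i+1}$ for $1\le i\le n-2$;
\item[(R8)] $\rho_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\rho_{i+1}$ for $1\le i\le n-2$.
\end{itemize}
Relations (R1) and (R2) are the braid relations, (R3)--(R5) are the Coxeter relations of the symmetric group $S_n$ with $\rho_i$ the transposition $(i\ \,i+1)$, and (R6)--(R8) mix the two families.

The group $\operatorname{Out}(WB_n)=\operatorname{Aut}(WB_n)/\operatorname{Inn}(WB_n)$ measures the symmetries of $WB_n$ that do not come from conjugation. One such symmetry is suggested by the presentation. The substitution $\sigma_i\mapsto\sigma_i^{-1}$, $\rho_i\mapsto\rho_i$ respects (R1)--(R7). It does not respect (R8) (Remark~\ref{rem:naive}), but the corrected substitution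
\[
\varepsilon\colon\qquad \rho_i\mapsto\rho_i,\qquad \sigma_i\mapsto\rho_i\sigma_i^{-1}\rho_i
\]
does define an automorphism, of order two for $n\ge2$ (Section~\ref{sec:model}). It is not inner. Indeed, each relation has the same number of letters $\sigma$ on both sides, so $\sigma_i\mapsto1$, $\rho_i\mapsto0$ defines a homomorphism $WB_n\to\mathbb Z$; inner automorphisms preserve it and $\varepsilon$ changes its sign. Thus $\operatorname{Out}(WB_n)$ contains $\mathbb Z_2$ for $n\ge2$, and the first guess is that it contains nothing else. The guess is wrong for $n=2$, where $WB_2=\langle\sigma_1\rangle*\langle\rho_1\rangle\cong\mathbb Z*\mathbb Z_2$ has the further symmetry $\sigma_1\mapsto\rho_1\sigma_1$, $\rho_1\mapsto\rho_1$. The conjecture stated in \cite{Makri} is that $\operatorname{Out}(WB_n)\cong\mathbb Z_2$ for all $n\ge3$. We prove it.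

\begin{theorem}\label{thm:main}
Let $n\ge3$. Then $\operatorname{Out}(WB_n)\cong\mathbb Z_2$, generated by the class of $\varepsilon$.
\end{theorem}

The proof takes place in a concrete model. Let $F=F_n$ be the free group on $x_1,\dots,x_n$, and write $\sim$ for conjugacy in $F$. Put
\[
\Gamma=\{g\in\operatorname{Aut}(F): \text{there is }\pi_g\in S_n\text{ with } g(x_i)\sim x_{\pi_g(i)}\text{ for all }i\},
\qquad
P=\{g\in\Gamma:\pi_g=1\}.
\]
The symmetric group lies in $\Gamma$ through $\pi(x_i)=x_{\pi(i)}$. We show in Section~\ref{sec:model} that $WB_n\cong\Gamma$ for every $n$, with $\langle\rho_1,\dots,\rho_{n-1}\rangle$ corresponding to $S_n$. Let $\iota\in\operatorname{Aut}(F)$ be given by $\iota(x_i)=x_i^{-1}$ for all $i$.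

\begin{theorem}\label{thm:refined}
Identify $WB_n$ with $\Gamma$.
\begin{itemize}
\item[(a)] For $n\ge3$, the subgroups $\operatorname{Inn}(F)$ and $P$ are characteristic in $\Gamma$, and conjugation gives an isomorphism $N_{\operatorname{Aut}(F)}(\Gamma)=\Gamma\rtimes\langle\iota\rangle\to\operatorname{Aut}(WB_n)$.
\item[(b)] For every $n$, each finite subgroup of $\Gamma$ is conjugate in $\Gamma$ to a subgroup of $S_n$.
\item[(c)] The range $n\ge3$ in Theorem~\ref{thm:main} is sharp: $\operatorname{Out}(WB_2)\cong\mathbb Z_2\times\mathbb Z_2$, and $WB_1=1$.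
\end{itemize}
\end{theorem}

The idea of the proof is that the abstract group $\Gamma$ carries its own defining action: $\operatorname{Inn}(F)$ is a normal subgroup isomorphic to $F$, and the conjugation action of $\Gamma$ on it is the action of $\Gamma$ on $F$. Hence an automorphism of $\Gamma$ that preserves $\operatorname{Inn}(F)$ is induced by an automorphism of $F$, and only $\iota$ is available beyond $\Gamma$ itself (Section~\ref{sec:reduction}). It remains to recognize $\operatorname{Inn}(F)$ inside $\Gamma$ in group-theoretic terms. The handle is that conjugation by $x_j$ commutes with all permutations that fix $j$. For $n=2$ this says nothing, and $\operatorname{Inn}(F)$ is not characteristic (Section~\ref{sec:two}). For $n=3$ it is enough, by a short computation in the free product $\Gamma/\operatorname{Inn}(F)\cong\mathbb Z_2*S_3$ (Section~\ref{sec:three}). For $n\ge4$ we argue in three steps: an automorphism of $\Gamma$ can be adjusted to preserve $S_n$, by Theorem~\ref{thm:refined}(b) (Section~\ref{sec:finite}); it then sends point stabilizers in $S_n$ to point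 stabilizers; and the centralizer in $\Gamma$ of the stabilizer of $j$ is generated by conjugation by $x_j$ (Section~\ref{sec:four}).

\section{The welded braid group as a group of automorphisms of $F_n$}\label{sec:model}

We compose maps from right to left, $(fg)(y)=f(g(y))$. For $w\in F$ let $c_w(y)=wyw^{-1}$. Then
\begin{equation}\label{eq:cw}
\varphi c_w\varphi^{-1}=c_{\varphi(w)}\qquad(\varphi\in\operatorname{Aut}(F),\ w\in F).
\end{equation}
We use the following facts on free groups: the centralizer of $x_i$ in $F$ is $\langle x_i\rangle$; for $n\ge2$ the center of $F$ is trivial, so $w\mapsto c_w$ is an isomorphism $F\to\operatorname{Inn}(F)$; and, by a theorem of Nielsen, an automorphism of $F_2$ that acts trivially on the abelianization $\mathbb Z^2$ is inner.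

An element $g\in\Gamma$ acts on $F^{\mathrm{ab}}=\mathbb Z^n$ by the permutation matrix of $\pi_g$. Hence $\pi_g$ is determined by $g$, the map $g\mapsto\pi_g$ is a homomorphism $\Gamma\to S_n$ that is the identity on $S_n$, and
\begin{equation}\label{eq:P}
\Gamma=P\rtimes S_n,\qquad \operatorname{Inn}(F)\le P=\Gamma\cap\ker\bigl(\operatorname{Aut}(F)\to GL_n(\mathbb Z)\bigr).
\end{equation}
For $i\ne j$ let $\alpha_{ij}\in P$ send $x_i$ to $x_j^{-1}x_ix_j$ and fix the other generators, and let $\xi_j=\prod_{i\ne j}\alpha_{ij}$. The factors of this product fix $x_j$ and commute, and $\xi_j=c_{x_j^{-1}}$. So $\operatorname{Inn}(F)=\langle\xi_1,\dots,\xi_n\rangle$, and for $\pi\in S_n$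
\begin{equation}\label{eq:perm}
\pi\alpha_{ij}\pi^{-1}=\alpha_{\pi(i)\pi(j)},\qquad \pi\xi_j\pi^{-1}=\xi_{\pi(j)}.
\end{equation}

McCool's theorem \cite{McCool} states that $P$ is generated by the $\alpha_{ij}$ with the following defining relations, in each of which the indices are distinct:
\[
\text{(M1) }[\alpha_{ij},\alpha_{kl}]=1,\qquad
\text{(M2) }[\alpha_{ij},\alpha_{kj}]=1,\qquad
\text{(M3) }[\alpha_{ij}\alpha_{kj},\alpha_{ik}]=1.
\]

\begin{proposition}\label{prop:model}
For every $n$, the assignment $\rho_i\mapsto(i\ \,i+1)$, $\sigma_i\mapsto\alpha_{i,i+1}\,(i\ \,i+1)$ defines an isomorphism $WB_n\to\Gamma$.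
\end{proposition}

\begin{proof}
For $n=1$ both groups are trivial; let $n\ge2$. We show that (R3)--(R7) encode the permutation action \eqref{eq:perm}, and that (R2), (R8), (R1) then become (M1), (M2), (M3).

Let $\Delta$ be the semidirect product of the free group on symbols $a_{ij}$ $(i\ne j)$ with $S_n$ acting by $\pi a_{ij}\pi^{-1}=a_{\pi(i)\pi(j)}$. By \eqref{eq:P}, \eqref{eq:perm} and McCool's theorem, $\Gamma$ is the quotient of $\Delta$ by (M1)--(M3), written in the symbols $a_{ij}$. Let $\Delta'$ be the group with generators $\sigma_i,\rho_i$ and relations (R3)--(R7), so that $WB_n$ is the quotient of $\Delta'$ by (R1), (R2), (R8).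

Define $f\colon\Delta'\to\Delta$ by $\rho_i\mapsto\rho_i$, $\sigma_i\mapsto a_{i,i+1}\rho_i$. Relations (R3)--(R5) hold in $S_n$. Relation (R6) holds because $\rho_j$ fixes $i$ and $i+1$ and commutes with $\rho_i$ when $|i-j|>1$. For relations that involve the three indices $i,i+1,i+2$ we write $1,2,3$ for these indices. The permutation $\rho_2\rho_1$ sends $2\mapsto1$, $3\mapsto2$, so
\[
f(\sigma_1\rho_2\rho_1)=a_{12}\,\rho_1\rho_2\rho_1,\qquad f(\rho_2\rho_1\sigma_2)=\rho_2\rho_1a_{23}\rho_2=a_{12}\,\rho_2\rho_1\rho_2 ,
\]
and (R7) holds by (R3).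

For the inverse, map $S_n$ to $\Delta'$ by $\rho_i\mapsto\rho_i$. By (R4) and (R6), the element $\sigma_1\rho_1$ commutes with $\rho_3,\dots,\rho_{n-1}$, which generate the subgroup of $S_n$ fixing $1$ and $2$. So $\pi\sigma_1\rho_1\pi^{-1}$ depends only on the pair $(\pi(1),\pi(2))$, and $\rho_i\mapsto\rho_i$, $a_{\pi(1)\pi(2)}\mapsto\pi\sigma_1\rho_1\pi^{-1}$ defines a homomorphism $f'\colon\Delta\to\Delta'$. We have $ff'(a_{\pi(1)\pi(2)})=\pi a_{12}\pi^{-1}=a_{\pi(1)\pi(2)}$, so $ff'=\mathrm{id}$. Put $\gamma=\rho_i\rho_{i+1}$, which sends $i\mapsto i+1$ and $i+1\mapsto i+2$. Relation (R7) reads $\sigma_{i+1}=\gamma\sigma_i\gamma^{-1}$, and (R3), (R5) give $\rho_{i+1}=\gamma\rho_i\gamma^{-1}$. By induction on $i$, $f'(a_{i,i+1})=\sigma_i\rho_i$, so $f'f=\mathrm{id}$.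

Identify $\Delta'$ with $\Delta$ and move all permutations to the right. For $|i-j|>1$ we get $\sigma_i\sigma_j=a_{i,i+1}a_{j,j+1}\,\rho_i\rho_j$ and $\sigma_j\sigma_i=a_{j,j+1}a_{i,i+1}\,\rho_j\rho_i$, so each instance of (R2) is an instance of (M1). Since $\rho_1\rho_2$ sends $1\mapsto2$, $2\mapsto3$,
\begin{align*}
\rho_1\sigma_2\sigma_1&=\rho_1a_{23}\rho_2a_{12}\rho_1=a_{13}a_{23}\,\rho_1\rho_2\rho_1, &
\sigma_2\sigma_1\rho_2&=a_{23}\rho_2a_{12}\rho_1\rho_2=a_{23}a_{13}\,\rho_2\rho_1\rho_2,\\
\sigma_1\sigma_2\sigma_1&=a_{12}\cdot\rho_1\sigma_2\sigma_1=a_{12}a_{13}a_{23}\,\rho_1\rho_2\rho_1, &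
\sigma_2\sigma_1\sigma_2&=a_{23}a_{13}\,\rho_2\rho_1a_{23}\rho_2=a_{23}a_{13}a_{12}\,\rho_2\rho_1\rho_2 .
\end{align*}
So (R8) is the instance $[a_{13},a_{23}]=1$ of (M2), and, modulo it, (R1) is the instance $[a_{13}a_{23},a_{12}]=1$ of (M3). The group $S_n$ is transitive on triples and on quadruples of distinct indices, so all instances of each of (M1), (M2), (M3) are conjugate in $\Delta$. Therefore (R1), (R2), (R8) and (M1)--(M3) have the same normal closure in $\Delta$, and $f$ induces the isomorphism.
\end{proof}

From now on $WB_n=\Gamma$, so $\alpha_{i,i+1}=\sigma_i\rho_i$. The automorphism $\iota$ commutes with $S_n$, and $\iota\alpha_{ij}\iota(x_i)=\iota(x_j^{-1}x_i^{-1}x_j)=x_jx_ix_j^{-1}$ shows that $\iota\alpha_{ij}\iota=\alpha_{ij}^{-1}$. Hence $\iota$ normalizes $\Gamma$. Conjugation by $\iota$ fixes $\rho_i$ and sends $\sigma_i=\alpha_{i,i+1}\rho_i$ to $\alpha_{i,i+1}^{-1}\rho_i=\rho_i\sigma_i^{-1}\rho_i$. Thus \emph{$\varepsilon$ is conjugation by $\iota$}. Also $\iota^2=1$, and $\iota\notin\Gamma$ because $-I$ is not a permutation matrix.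

\begin{remark}\label{rem:naive}
The substitution $\sigma_i\mapsto\sigma_i^{-1}$, $\rho_i\mapsto\rho_i$ turns (R8), after inverting both sides, into $\sigma_1\sigma_2\rho_1=\rho_2\sigma_1\sigma_2$. In $\Gamma$ the two sides are $\alpha_{12}\alpha_{13}\,\rho_1\rho_2\rho_1$ and $\alpha_{13}\alpha_{12}\,\rho_2\rho_1\rho_2$. They differ, since $\alpha_{12}\alpha_{13}(x_1)=x_3^{-1}x_2^{-1}x_1x_2x_3$ and $\alpha_{13}\alpha_{12}(x_1)=x_2^{-1}x_3^{-1}x_1x_3x_2$.
\end{remark}

\section{Automorphisms that preserve $\operatorname{Inn}(F)$}\label{sec:reduction}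

Write $N=N_{\operatorname{Aut}(F)}(\Gamma)$. The first lemma makes precise the statement that $\Gamma$ remembers its action on $F$.

\begin{lemma}\label{lem:restrict}
Let $n\ge2$. The homomorphism $N\to\operatorname{Aut}(\Gamma)$, $\varphi\mapsto(g\mapsto\varphi g\varphi^{-1})$, is injective, and its image is the group of all $\Phi\in\operatorname{Aut}(\Gamma)$ with $\Phi(\operatorname{Inn}(F))=\operatorname{Inn}(F)$.
\end{lemma}

\begin{proof}
If $\varphi$ is in the kernel, then $c_{\varphi(w)}=c_w$ by \eqref{eq:cw}, hence $\varphi(w)=w$, for all $w\in F$. By \eqref{eq:cw} again, the image preserves $\operatorname{Inn}(F)$. Conversely, let $\Phi$ preserve $\operatorname{Inn}(F)$, and define $\varphi\in\operatorname{Aut}(F)$ by $\Phi(c_w)=c_{\varphi(w)}$. For $g\in\Gamma$ and $w\in F$,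
\[
c_{\varphi(g(w))}=\Phi(c_{g(w)})=\Phi(gc_wg^{-1})=\Phi(g)\,c_{\varphi(w)}\,\Phi(g)^{-1}=c_{\Phi(g)(\varphi(w))}.
\]
So $\varphi g=\Phi(g)\varphi$, that is, $\Phi(g)=\varphi g\varphi^{-1}$, and $\varphi\in N$.
\end{proof}

To compute $N$ we must show that an automorphism normalizing $\Gamma$ respects the conjugacy classes of the generators. These classes are preserved by $P$ by definition; the next lemma says that, up to powers, they are the only ones.

\begin{lemma}\label{lem:classes}
Let $n\ge3$, and let $1\ne y\in F$ satisfy $p(y)\sim y$ for all $p\in P$. Then $y$ is conjugate to a power of some $x_i$.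
\end{lemma}

\begin{proof}
Write $|u|$ for the length of the reduced word of $u$. All cyclically reduced words in a conjugacy class have the same length, the \emph{cyclic length} of the class. Suppose the conclusion fails. Then a cyclically reduced word conjugate to $y$ involves at least two generators. Let $x_i$ be one of them. After a cyclic permutation, $y\sim x_i^{a_1}u_1\cdots x_i^{a_r}u_r$ with $r\ge1$, all $a_k\ne0$, and all $u_k\neq1$ reduced words not involving $x_i$. Fix $j\ne i$. Since $\alpha_{ij}^m(x_i)=x_j^{-m}x_ix_j^m$ and $\alpha_{ij}$ fixes each $u_k$,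
\[
\alpha_{ij}^m(y)\sim\prod_{k=1}^r x_j^{-m}x_i^{a_k}x_j^{m}u_k\ \sim\ \prod_{k=1}^r x_i^{a_k}\bigl(x_j^mu_kx_j^{-m}\bigr).
\]
The bracketed elements are nontrivial and do not involve $x_i$, so after reducing each of them the last product is cyclically reduced, of length $\sum_k|a_k|+\sum_k|x_j^mu_kx_j^{-m}|$. By hypothesis this number does not depend on $m$. If $u_k\notin\langle x_j\rangle$, write $u_k=x_j^bu'x_j^c$ with $u'\ne1$ neither beginning nor ending with $x_j^{\pm1}$; then $|x_j^mu_kx_j^{-m}|=|m+b|+|u'|+|c-m|$ is unbounded. Hence $u_1\in\langle x_j\rangle$ for every $j\ne i$. As $n\ge3$ there are two such $j$, so $u_1=1$, a contradiction.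
\end{proof}

For $n=2$ we have $\alpha_{12}=\xi_2$ and $\alpha_{21}=\xi_1$, so $P=\operatorname{Inn}(F)$ preserves every conjugacy class and the lemma fails. The normalizer has the same form nevertheless, for a different reason.

\begin{proposition}\label{prop:normalizer}
For $n\ge2$, $N=\Gamma\rtimes\langle\iota\rangle$.
\end{proposition}

\begin{proof}
We have seen that $\iota\in N\setminus\Gamma$ and $\iota^2=1$. Let $\varphi\in N$; we show that $\varphi\in\Gamma$ or $\varphi\iota\in\Gamma$.

Let $n\ge3$. By \eqref{eq:P}, $\varphi$ normalizes $P$. For $p\in P$ we get $p(\varphi(x_i))=\varphi\bigl((\varphi^{-1}p\varphi)(x_i)\bigr)\sim\varphi(x_i)$. By Lemma~\ref{lem:classes}, and since $\varphi(x_i)$, like $x_i$, is not a proper power, $\varphi(x_i)\sim x_{\tau(i)}^{e_i}$ with $e_i=\pm1$. The matrix of $\varphi$ on $F^{\mathrm{ab}}$ is invertible, so $\tau$ is a permutation. It remains to see that the signs agree. For $i\neq j$, the element $g=\varphi\,(i\ j)\,\varphi^{-1}\in\Gamma$ sends $\varphi(x_i)$ to $\varphi(x_j)$, so $g(x_{\tau(i)})\sim x_{\tau(j)}^{e_ie_j}$. As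 $g$ acts on $F^{\mathrm{ab}}$ by a permutation matrix, $e_ie_j=1$. If all $e_i=1$ then $\varphi\in\Gamma$, and if all $e_i=-1$ then $\varphi\iota\in\Gamma$.

Let $n=2$ and $\rho=\rho_1$. The image of $\Gamma$ in $GL_2(\mathbb Z)$ is the group of order two generated by the matrix $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$ of $\rho$. The matrix of $\varphi$ normalizes this group, so it commutes with the generator and has the form $\left(\begin{smallmatrix}a&b\\b&a\end{smallmatrix}\right)$ with $(a-b)(a+b)=\pm1$. Then $a-b,a+b\in\{\pm1\}$, so $(a,b)$ is $(\pm1,0)$ or $(0,\pm1)$, and the matrix is that of $\rho^l\iota^k$ for some $k,l\in\{0,1\}$. By Nielsen's theorem $\varphi\in\operatorname{Inn}(F)\rho^l\iota^k\subseteq\Gamma\iota^k$.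
\end{proof}

\begin{corollary}\label{cor:reduction}
Let $n\ge2$. An automorphism of $\Gamma$ that preserves $\operatorname{Inn}(F)$ has class $1$ or $[\varepsilon]$ in $\operatorname{Out}(\Gamma)$. If $n\ge3$ and $\operatorname{Inn}(F)$ is characteristic in $\Gamma$, then Theorem~\ref{thm:main} and Theorem~\ref{thm:refined}(a) hold for this $n$.
\end{corollary}

\begin{proof}
The first statement follows from Lemma~\ref{lem:restrict} and Proposition~\ref{prop:normalizer}, since $\varepsilon$ is conjugation by $\iota$. If $\operatorname{Inn}(F)$ is characteristic, then $\Gamma\rtimes\langle\iota\rangle=N\to\operatorname{Aut}(\Gamma)$ is an isomorphism carrying $\Gamma$ onto $\operatorname{Inn}(\Gamma)$, so $\operatorname{Out}(\Gamma)\cong N/\Gamma\cong\mathbb Z_2$ is generated by $[\varepsilon]$. Finally $N$ normalizes $P$ by \eqref{eq:P}, so $P$ is characteristic.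
\end{proof}

\section{Two strands}\label{sec:two}

For $n=2$ the subgroup $\operatorname{Inn}(F)$ is not characteristic, but an automorphism can move it to only one other subgroup.

\begin{proposition}\label{prop:two}
$\operatorname{Out}(WB_2)\cong\mathbb Z_2\times\mathbb Z_2$.
\end{proposition}

\begin{proof}
Only (R5) is present, so with $\rho=\rho_1$ and $a=\sigma_1\rho_1=\alpha_{12}$ we have $\Gamma=\langle a\rangle*\langle\rho\rangle\cong\mathbb Z*\mathbb Z_2$. Here $\varepsilon(a)=a^{-1}$, $\varepsilon(\rho)=\rho$. Let $\lambda(a)=\rho a$, $\lambda(\rho)=\rho$; then $\lambda(\sigma_1)=\rho a\rho=\rho_1\sigma_1$ is the substitution of the introduction. Both $\varepsilon$ and $\lambda$ have square $1$. Further, $\varepsilon\lambda(a)=\rho a^{-1}$ and $\lambda\varepsilon(a)=a^{-1}\rho=\rho(\rho a^{-1})\rho$, and both maps fix $\rho$, so $[\varepsilon]$ and $[\lambda]$ commute. In the abelianization $\mathbb Z\times\mathbb Z_2$ the images of $a$ under $1,\varepsilon,\lambda,\varepsilon\lambda$ are $(1,0)$, $(-1,0)$, $(1,1)$, $(-1,1)$, so the four classes are distinct and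 form a subgroup $\mathbb Z_2\times\mathbb Z_2$ of $\operatorname{Out}(\Gamma)$.

Let $\Phi\in\operatorname{Aut}(\Gamma)$. The subgroup $P=\operatorname{Inn}(F)$ is torsion-free of index two, hence so is $\Phi(P)$. Such a subgroup does not contain $\rho$, so it is the kernel of one of the two homomorphisms $\chi_0,\chi_1\colon\Gamma\to\mathbb Z_2$ with $\chi_s(\rho)=1$, $\chi_s(a)=s$. We have $\ker\chi_0=P$ and $\chi_0\lambda=\chi_1$, so $\lambda(\ker\chi_1)=P$. Thus $\Phi$ or $\lambda\Phi$ preserves $\operatorname{Inn}(F)$, and Corollary~\ref{cor:reduction} shows that $[\Phi]$ is one of the four classes.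
\end{proof}

\section{Groups acting on trees}\label{sec:trees}

We recall the facts from Bass--Serre theory that are used below. Let a group $K$ act on a tree $T$ \emph{without inversions}, meaning that no element exchanges the two endpoints of an edge. We write $K_v$, $K_e$ for stabilizers.
\begin{itemize}
\item[(T1)] If $K$ is finite, it fixes a vertex.
\item[(T2)] An element fixing two vertices fixes the path between them. So, if edge stabilizers are trivial, a nontrivial element $k$ fixes at most one vertex; if it fixes $v$, then every element commuting with $k$ fixes $v$ too.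
\item[(T3)] An element that fixes no vertex has a unique invariant line, its \emph{axis}, on which it acts as a nontrivial translation.
\item[(T4)] A free product $K=A_1*\dots*A_n$ acts without inversions on the tree whose vertices are the elements $k\in K$ and the cosets $kA_i$, with an edge from $k$ to $kA_i$ for each $k$ and $i$. Edge stabilizers are trivial, the vertex $k$ has trivial stabilizer, and the vertex $kA_i$ has stabilizer $kA_ik^{-1}$. With (T2) this gives
\begin{equation}\label{eq:malnormal}
kA_ik^{-1}\cap k'A_jk'^{-1}\ne1\quad\Longrightarrow\quad i=j\ \text{ and }\ k'\in kA_i .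
\end{equation}
\item[(T5)] Suppose edge stabilizers are trivial and the graph $Y=K\backslash T$ is finite. Choose a vertex of $T$ over each vertex of $Y$. Then $K$ is isomorphic to the free product of the stabilizers of the chosen vertices and a free group of rank $b_1(Y)$, the first Betti number of $Y$; and $b_1(Y)=0$ exactly when $Y$ is a tree. If $Y$ is a tree and $\tilde Y\subseteq T$ is a subtree mapped isomorphically onto $Y$, then $K$ is the free product of its subgroups $K_u$, where $u$ runs over the vertices of $\tilde Y$.
\item[(T6)] (Kurosh) A subgroup of $A_1*\dots*A_n$ is a free product of a free group and of subgroups of conjugates of the $A_i$. In particular, a subgroup that is neither infinite cyclic nor a free product of two nontrivial groups lies in a conjugate of some $A_i$.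
\end{itemize}

\section{Three strands}\label{sec:three}

The case $n=3$ shows how the relation between $\xi_j$ and the stabilizer of $j$ pins down $\operatorname{Inn}(F)$. Let $\tau_j\in S_3$ be the transposition fixing $j$; by \eqref{eq:perm} it commutes with $\xi_j$. To say that $\Phi(\operatorname{Inn}(F))\le\operatorname{Inn}(F)$ is to say that the composite of $\Phi$ with the projection to $Q=\Gamma/\operatorname{Inn}(F)$ kills the $\xi_j$. So we compute $Q$ and look at centralizers of involutions in it.

\begin{lemma}\label{lem:Q}
Let $n=3$. Then $Q\cong\mathbb Z_2*S_3$. Every involution $\tau\in Q$ has $C_Q(\tau)=\langle\tau\rangle$, and $Q$ has no nontrivial finite normal subgroup.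
\end{lemma}

\begin{proof}
The group $S_3$ acts simply transitively on ordered pairs of distinct indices, so the group $\Delta$ in the proof of Proposition~\ref{prop:model} is $\langle a\rangle*S_3$ with $a=a_{12}$ and $a_{\pi(1)\pi(2)}=\pi a\pi^{-1}$. The group $Q$ is the quotient of $\Delta$ by (M2), (M3) and the relations $a_{ij}a_{kj}=1$ for $\{i,j,k\}=\{1,2,3\}$, which kill the $\xi_j$. The latter relations imply (M2) and (M3), and they are all conjugate under $S_3$ to $a_{12}a_{32}=a\cdot\tau_2a\tau_2=(a\tau_2)^2=1$. With $s=a\tau_2$ we have $\Delta=\langle s\rangle*S_3$ and $Q=\langle s\mid s^2\rangle*S_3$.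

Let $Q$ act on the tree of (T4). An involution $\tau$ fixes a vertex $v$ by (T1), and $C_Q(\tau)\le Q_v$ by (T2). The group $Q_v$ is nontrivial, hence isomorphic to $\mathbb Z_2$ or $S_3$, and in both groups an involution generates its own centralizer. A finite normal subgroup $M$ fixes a vertex $v$, and by normality it fixes $kv$ for all $k\in Q$. Since $Q$ is infinite and $Q_v$ is finite, $M$ fixes two vertices, so $M=1$ by (T2).
\end{proof}

\begin{proposition}\label{prop:three}
For $n=3$, $\operatorname{Inn}(F)$ is characteristic in $\Gamma$.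
\end{proposition}

\begin{proof}
We show that every surjective homomorphism $\Psi\colon\Gamma\to Q$ kills $\operatorname{Inn}(F)$. Suppose $\Psi(\tau_j)=1$ for some $j$. The conjugates of $\tau_j$ generate $S_3$, so $\Psi(S_3)=1$; by \eqref{eq:perm} all $\alpha_{ik}$ then have the same image, and $Q$ is cyclic, which is false as $Q$ contains $S_3$. So each $\Psi(\tau_j)$ is an involution, and $\Psi(\xi_j)\in C_Q(\Psi(\tau_j))=\langle\Psi(\tau_j)\rangle$. Hence $\Psi(\operatorname{Inn}(F))$ lies in the finite group $\Psi(S_3)$. It is normal in $Q$ because $\Psi$ is onto, so it is trivial by Lemma~\ref{lem:Q}.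

Given $\Phi\in\operatorname{Aut}(\Gamma)$, apply this to $\Phi$ followed by the projection $\Gamma\to Q$ to get $\Phi(\operatorname{Inn}(F))\le\operatorname{Inn}(F)$. The same holds for $\Phi^{-1}$, so we have equality.
\end{proof}

For $n=2$ the quotient is $\mathbb Z_2$, no nontrivial permutation fixes a point, and $\chi_1$ is a surjection onto the quotient that does not kill $\operatorname{Inn}(F)$. For $n\ge4$ we do not use the quotient; we control the images of the point stabilizers inside $\Gamma$ itself, and for this we need to know the finite subgroups of $\Gamma$.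

\section{Finite subgroups of $\Gamma$}\label{sec:finite}

\begin{proposition}\label{prop:finite}
Let $n\ge1$. Every finite subgroup $G\le\Gamma$ is conjugate, by an element of $P$, to a subgroup of $S_n$.
\end{proposition}

It suffices to find a basis $y_1,\dots,y_n$ of $F$ with
\begin{equation}\label{eq:basis}
y_i\sim x_i,\qquad g(y_i)=y_{\pi_g(i)}\qquad(g\in G,\ 1\le i\le n).
\end{equation}
Indeed, $\varphi\colon x_i\mapsto y_i$ then lies in $P$, and $\varphi^{-1}g\varphi(x_i)=x_{\pi_g(i)}$, so $\varphi^{-1}g\varphi=\pi_g\in S_n$. By (T5), a decomposition $F=\langle y_1\rangle*\dots*\langle y_n\rangle$ can be read off from a fundamental domain of an action on a tree in which the $x_i$ fix vertices. We therefore want such an action that extends to $F\rtimes G$, and a $G$-invariant fundamental domain in it. A tree for the semidirect product is provided by accessibility, which we now recall.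

The \emph{number of ends} of a finitely generated group $K$ is the supremum, over finite subgraphs $C$ of a Cayley graph of $K$ for a finite generating set, of the number of infinite components of the complement of $C$. A group has no end exactly when it is finite; $\mathbb Z$ has two ends; a free product of two nontrivial groups has at least two ends; and a subgroup of finite index is finitely generated and has the same number of ends. The group $K$ is \emph{accessible} if it acts without inversions on a tree with finitely many orbits of vertices and edges, finite edge stabilizers, and vertex stabilizers that are finitely generated and either finite or one-ended. Linnell's theorem \cite{Linnell} states that a finitely generated group whose finite subgroups have bounded order is accessible.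

Applied to $F\rtimes G$ this gives the wrong tree. A finitely generated subgroup of $F$ is free and so is never one-ended; thus $F$ acts freely and the $x_i$ fix no vertex. The remedy is to replace each factor $\langle x_i\rangle$ by $\mathbb Z^2$, which is forced to fix a vertex.

\subsection*{Step 1: the group $W$}
Let $B_i\cong\mathbb Z^2$ be free abelian on $x_i,z_i$, and let $W=B_1*\dots*B_n$, which contains $F=\langle x_1,\dots,x_n\rangle$. Let $g\in\Gamma$ and write $g(x_i)=h^{-1}x_{\pi_g(i)}h$ with $h\in F$. Put
\[
\hat g(x_i)=g(x_i),\qquad \hat g(z_i)=h^{-1}z_{\pi_g(i)}h .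
\]
The element $h$ is unique up to left multiplication by powers of $x_{\pi_g(i)}$, which commute with $z_{\pi_g(i)}$, so $\hat g(z_i)$ is well defined. It commutes with $\hat g(x_i)$, so $\hat g$ is an endomorphism of $W$ extending $g$. If $g_2(x_i)=w^{-1}x_jw$ and $g_1(x_j)=v^{-1}x_kv$, then $g_1g_2(x_i)=g_1(w)^{-1}v^{-1}x_kv\,g_1(w)$, and both $\widehat{g_1g_2}$ and $\hat g_1\hat g_2$ send $z_i$ to $g_1(w)^{-1}v^{-1}z_kv\,g_1(w)$. So $\widehat{g_1g_2}=\hat g_1\hat g_2$ and $\hat1=1$: the group $\Gamma$ acts on $W$ by automorphisms. The retraction $r\colon W\to F$, $x_i\mapsto x_i$, $z_i\mapsto1$, satisfies $r\hat g=gr$, since both sides send $x_i$ to $g(x_i)$ and $z_i$ to $1$.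

Let $\mathcal B$ be the set of conjugates in $W$ of the subgroups $B_i$. For $B=wB_iw^{-1}$ call $i$ the \emph{type} of $B$ and put $x_B=wx_iw^{-1}$, $z_B=wz_iw^{-1}$. By \eqref{eq:malnormal}, $B$ determines $i$ and the coset $wB_i$, and since $B_i$ is abelian, $x_B$ and $z_B$ depend only on $B$. They form a basis of $B$.

\begin{lemma}\label{lem:marked}
Let $g\in\Gamma$ and let $B\in\mathcal B$ have type $i$. Then $\hat g(B)\in\mathcal B$ has type $\pi_g(i)$, and $\hat g(x_B)=x_{\hat g(B)}$, $\hat g(z_B)=z_{\hat g(B)}$. In particular, if $\hat g(B)=B$ then $\hat g$ fixes $B$ pointwise.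
\end{lemma}

\begin{proof}
Let $B=wB_iw^{-1}$, $j=\pi_g(i)$, $g(x_i)=h^{-1}x_jh$ and $k=\hat g(w)h^{-1}$. Then $\hat g(x_B)=kx_jk^{-1}$ and $\hat g(z_B)=kz_jk^{-1}$, so $\hat g(B)=kB_jk^{-1}$ with this basis.
\end{proof}

\subsection*{Step 2: the tree}
Let $E=W\rtimes G$, so that $gwg^{-1}=\hat g(w)$ for $g\in G$, $w\in W$. The group $E$ is finitely generated. The group $W$ is torsion-free by (T1) and (T4), so a finite subgroup of $E$ embeds in $E/W\cong G$ and has order at most $|G|$. By Linnell's theorem $E$ acts on a tree $T$ as in the definition of accessibility. Let $Y=W\backslash T$, with quotient map $q\colon T\to Y$.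

\begin{lemma}\label{lem:tree}
\begin{itemize}
\item[(i)] $W_e=1$ for every edge $e$ of $T$.
\item[(ii)] There are vertices $v_1,\dots,v_n$ of $T$, in distinct $W$-orbits, with $W_{v_i}=B_i$, and every vertex $v$ with $W_v\ne1$ is in the $W$-orbit of some $v_i$. In particular, $W_v=1$ or $W_v\in\mathcal B$ for every vertex $v$.
\item[(iii)] $Y$ is a finite tree.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The group $W_e=W\cap E_e$ is finite and torsion-free.

(ii) Suppose first that $W_v\ne1$. Then $W_v$ is infinite, so $E_v$ is one-ended. As $W_v$ has index at most $|G|$ in $E_v$, it is finitely generated and one-ended, hence neither infinite cyclic nor a free product of two nontrivial groups. By (T6), $W_v$ lies in some member of $\mathcal B$.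

Next we show that $B_i$ fixes a vertex. Suppose some $b\in B_i$ fixes no vertex. Since $B_i$ is abelian, it preserves the axis of $b$ by the uniqueness in (T3), and it acts on the axis by translations, because a reflection of a line does not commute with a nontrivial translation. An element acting trivially on the axis fixes an edge and is trivial by (i). This embeds $\mathbb Z^2$ in $\mathbb Z$, which is impossible. So $x_i$ fixes a vertex $v_i$, and $B_i\le W_{v_i}$ by (T2). By the previous paragraph $W_{v_i}\le wB_jw^{-1}$ for some $w,j$, and \eqref{eq:malnormal} gives $wB_jw^{-1}=B_i$. Thus $W_{v_i}=B_i$.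

If $1\ne W_v\le wB_iw^{-1}=W_{wv_i}$, a nontrivial element fixes both $v$ and $wv_i$, so $v=wv_i$ by (T2). If $v_i=wv_j$, then $B_i=wB_jw^{-1}$ and $i=j$ by \eqref{eq:malnormal}.

(iii) The graph $Y$ is finite, because $W$ has finite index in $E$ and $E\backslash T$ is finite. By (T5) and (ii), $W\cong B_1*\dots*B_n*F_{b_1(Y)}$. Abelianizing gives $\mathbb Z^{2n}\cong\mathbb Z^{2n+b_1(Y)}$, so $b_1(Y)=0$.
\end{proof}

Since $G$ normalizes $W$, it acts on $Y$ so that $q$ is $G$-equivariant, and $W_{gv}=gW_vg^{-1}=\hat g(W_v)$ for $g\in G$. By (T1), $G$ fixes a vertex $v_0$ of $T$.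

\subsection*{Step 3: a $G$-invariant fundamental domain}
A tree $Y$ can always be lifted to $T$ edge by edge, starting from $v_0$. The difficulty is equivariance: if $g\in G$ fixes an edge of $Y$, it must fix the chosen lift. The lifts of an edge at a given vertex $u$ form a copy of $W_u$, and the obstruction turns out to be a homomorphism from a finite group to $W_u$.

\begin{lemma}\label{lem:lift}
There is a $G$-invariant subtree $\tilde Y$ of $T$ that $q$ maps isomorphically onto $Y$.
\end{lemma}

\begin{proof}
Let $Y_m$ be the ball of radius $m$ about $q(v_0)$ in $Y$. It is $G$-invariant, since $G$ fixes $q(v_0)$. We construct $G$-invariant subtrees $\tilde Y_0\subseteq\tilde Y_1\subseteq\cdots$ with $q\colon\tilde Y_m\to Y_m$ an isomorphism, starting with $\tilde Y_0=\{v_0\}$. As $Y$ is finite, $Y=Y_m$ for some $m$.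

Suppose $\tilde Y_m$ is given. Call an edge of $Y$ \emph{outward} if it joins a vertex at distance $m$ from $q(v_0)$ to one at distance $m+1$. Let $\bar e$ be an outward edge, $\bar u$ its endpoint at distance $m$, and $u$ the vertex of $\tilde Y_m$ over $\bar u$. If $g\in G_{\bar e}$, then $g\bar u=\bar u$; so $gu$ is a vertex of $\tilde Y_m$ over $\bar u$, and $gu=u$. Thus $G_{\bar e}\le G_u$.

Let $L$ be the set of edges of $T$ over $\bar e$ that contain $u$. It is nonempty, since any edge over $\bar e$ has an endpoint in $Wu$ and can be translated. If $e$ and $we$ are in $L$, with $w\in W$, then $w$ sends the unique endpoint of $e$ over $\bar u$ to that of $we$, so $w\in W_u$. With Lemma~\ref{lem:tree}(i), $W_u$ acts simply transitively on $L$. Fix $e\in L$. The group $G_{\bar e}$ preserves $L$, so for $g\in G_{\bar e}$ there is a unique $a_g\in W_u$ with $ge=a_ge$.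

We claim that $a_g=1$ for all $g\in G_{\bar e}$. There is nothing to prove if $W_u=1$. Otherwise $W_u\in\mathcal B$, and $\hat g(W_u)=W_{gu}=W_u$ for $g\in G_u$. By Lemma~\ref{lem:marked}, $G_u$ commutes with $W_u$ in $E$. Hence
\[
a_{gg'}e=gg'e=ga_{g'}e=a_{g'}ge=a_{g'}a_ge ,
\]
so $a_{gg'}=a_{g'}a_g=a_ga_{g'}$. Thus $g\mapsto a_g$ is a homomorphism from the finite group $G_{\bar e}$ to $W_u\cong\mathbb Z^2$, and it is trivial. So $G_{\bar e}$ fixes $e$.

Choose such a lift $e$ for one representative $\bar e$ of each $G$-orbit of outward edges, and lift $g\bar e$ to $ge$. This is well defined because $G_{\bar e}$ fixes $e$, and $ge$ contains the vertex $gu$ of $\tilde Y_m$. Let $\tilde Y_{m+1}$ be the union of $\tilde Y_m$ with these edges and their endpoints; it is connected and $G$-invariant. Since $Y$ is a tree, $Y_{m+1}$ is obtained from $Y_m$ by adding the outward edges, and each vertex at distance $m+1$ is an endpoint of exactly one of them. So $q\colon\tilde Y_{m+1}\to Y_{m+1}$ is an isomorphism.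
\end{proof}

\subsection*{Step 4: the basis}
\begin{proof}[Proof of Proposition~\ref{prop:finite}]
Let $u_i$ be the vertex of $\tilde Y$ over $q(v_i)$, and put $B_i'=W_{u_i}$, $x_i'=x_{B_i'}$, $z_i'=z_{B_i'}$. As $u_i\in Wv_i$, the subgroup $B_i'\in\mathcal B$ has type $i$. By Lemma~\ref{lem:tree}(ii), $u_1,\dots,u_n$ are the only vertices of $\tilde Y$ with nontrivial stabilizer in $W$. Two things follow. First, $W=B_1'*\dots*B_n'$ by (T5). Second, for $g\in G$ the vertex $gu_i\in\tilde Y$ has stabilizer $\hat g(B_i')\neq1$, so $gu_i=u_j$ and $\hat g(B_i')=B_j'$ for some $j$. By Lemma~\ref{lem:marked}, $j=\pi_g(i)$ and $\hat g(x_i')=x'_{\pi_g(i)}$.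

Put $y_i=r(x_i')$. Since $x_i'$ is conjugate to $x_i$ in $W$, we have $y_i\sim x_i$, and $g(y_i)=gr(x_i')=r\hat g(x_i')=y_{\pi_g(i)}$. The kernel of $r$ is the normal closure of the $z_i$, which is the normal closure of their conjugates $z_i'$. The quotient of $W=B_1'*\dots*B_n'$ by the normal closure of the $z_i'$ is free on the images of the $x_i'$. So $y_1,\dots,y_n$ is a basis of $F$ satisfying \eqref{eq:basis}.
\end{proof}

\begin{remark}
That elements of $\Gamma$ send generators to conjugates of generators, and not of their inverses, is used in Lemma~\ref{lem:marked} and is needed. The automorphism $g\colon x_1\mapsto x_1^{-1}$, $x_2\mapsto x_1x_2x_1^{-1}$ of $F_2$ has order two. If \eqref{eq:basis} had an analogue with signs, $g$ would fix a conjugate $ux_2u^{-1}$, which means $u^{-1}g(u)x_1\in\langle x_2\rangle$. But the exponent sum of $x_1$ in $u^{-1}g(u)x_1$ is odd.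
\end{remark}

\section{Centralizers of permutation groups and the case $n\ge4$}\label{sec:four}

To compute centralizers in $P$ of subgroups of $S_n$ we remove the ambiguity in the conjugating elements. For $g\in P$ and each $i$, the elements $w$ with $g(x_i)=w^{-1}x_iw$ form a coset $\langle x_i\rangle w$. Let $w_i$ be the unique element of this coset whose reduced word does not begin with $x_i^{\pm1}$.

\begin{lemma}\label{lem:letters}
Let $g\in P$ commute with $\pi\in S_n$. Then $w_{\pi(i)}=\pi(w_i)$ for all $i$. Consequently, if $g$ centralizes $H\le S_n$ and $x_l^{\pm1}$ occurs in the reduced word of $w_i$, then $\operatorname{Stab}_H(i)$ fixes $l$.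
\end{lemma}

\begin{proof}
We have $g(x_{\pi(i)})=g\pi(x_i)=\pi g(x_i)=\pi(w_i)^{-1}x_{\pi(i)}\pi(w_i)$, and $\pi(w_i)$ does not begin with $x_{\pi(i)}^{\pm1}$. If $\pi(i)=i$ then $\pi(w_i)=w_i$; as $\pi$ acts on reduced words letter by letter, it fixes every letter of $w_i$.
\end{proof}

Write $\operatorname{Stab}(j)\cong S_{n-1}$ for the stabilizer of $j$ in $S_n$.

\begin{lemma}\label{lem:centralizer}
For $n\ge4$ and every $j$, $C_\Gamma(\operatorname{Stab}(j))=\langle\xi_j\rangle$.
\end{lemma}

\begin{proof}
By \eqref{eq:perm} we may take $j=n$, and $\xi_n$ centralizes $H=\operatorname{Stab}(n)$. Let $g\in\Gamma$ centralize $H$. Then $\pi_g$ centralizes $H$, so it fixes the unique fixed point $n$ of $H$ and lies in the center of $H\cong S_{n-1}$. This center is trivial as $n-1\ge3$. So $g\in P$.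

Apply Lemma~\ref{lem:letters}. For $i=n$ it gives $w_n\in\langle x_n\rangle$, so $w_n=1$ and $g(x_n)=x_n$. For $i<n$, the group $\operatorname{Stab}_H(i)$ is the full symmetric group on the $n-2\ge2$ points other than $i$ and $n$, so it fixes only $i$ and $n$, and $w_i\in\langle x_i,x_n\rangle$. Hence $g$ maps $\langle x_i,x_n\rangle\cong F_2$ into itself. So does $g^{-1}$, which also centralizes $H$. Thus $g$ restricts to an automorphism of $\langle x_i,x_n\rangle$ that is trivial on the abelianization. By Nielsen's theorem the restriction is inner, and since it fixes $x_n$ it is conjugation by a power of $x_n$. So $g(x_i)=x_n^{-k_i}x_ix_n^{k_i}$ and $w_i=x_n^{k_i}$. For $i,i'<n$ choose $\pi\in H$ with $\pi(i)=i'$; then $w_{i'}=\pi(w_i)=x_n^{k_i}$. So $k_i=k$ does not depend on $i$, and $g=\xi_n^k$.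
\end{proof}

For $n=3$ the lemma fails, as $\tau_3$ centralizes $\operatorname{Stab}(3)=\langle\tau_3\rangle$; this is why that case was treated separately.

Next, an automorphism of $\Gamma$ preserving $S_n$ must be shown to send point stabilizers to point stabilizers. For $n\ne6$ this follows from H\"older's theorem that every automorphism of $S_n$ is inner. The following lemma covers all $n$ at once: it uses the ambient group $\Gamma$ to tell point stabilizers from other subgroups of the same order.

\begin{lemma}\label{lem:stabilizer}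
Let $n\ge3$, and let $H\le S_n$ have order $(n-1)!$. If $C_\Gamma(H)$ is infinite, then $H=\operatorname{Stab}(j)$ for some $j$.
\end{lemma}

\begin{proof}
Since $P$ has finite index in $\Gamma$, there is $1\ne g\in P$ centralizing $H$. Then $w_i\ne1$ for some $i$, and the first letter of $w_i$ is $x_l^{\pm1}$ with $l\ne i$. By Lemma~\ref{lem:letters}, $\operatorname{Stab}_H(i)$ lies in the subgroup of $S_n$ fixing both $i$ and $l$, which has order $(n-2)!$. Let $m\le n$ be the size of the $H$-orbit of $i$. Then $|\operatorname{Stab}_H(i)|=(n-1)!/m$ divides $(n-2)!$, and the quotient is $m/(n-1)$. So $n-1$ divides $m$, and $m=n-1$ because $1\le m\le n$ and $n\ge3$. Hence $H$ fixes the point $j$ outside this orbit, and $H=\operatorname{Stab}(j)$ by comparing orders.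
\end{proof}

\begin{proposition}\label{prop:four}
For $n\ge4$, $\operatorname{Inn}(F)$ is characteristic in $\Gamma$.
\end{proposition}

\begin{proof}
Let $\Phi\in\operatorname{Aut}(\Gamma)$. By Proposition~\ref{prop:finite}, the finite group $\Phi(S_n)$ is conjugate to a subgroup of $S_n$, which is all of $S_n$ by orders. Inner automorphisms of $\Gamma$ preserve the normal subgroup $\operatorname{Inn}(F)$, so we may compose $\Phi$ with one of them and assume $\Phi(S_n)=S_n$. Fix $i$ and let $H=\Phi(\operatorname{Stab}(i))\le S_n$, of order $(n-1)!$. Its centralizer in $\Gamma$ contains $\Phi(\xi_i)$, which has infinite order. By Lemma~\ref{lem:stabilizer}, $H=\operatorname{Stab}(j)$ for some $j$, and by Lemma~\ref{lem:centralizer}, $\Phi(\xi_i)\in\langle\xi_j\rangle\le\operatorname{Inn}(F)$. As the $\xi_i$ generate $\operatorname{Inn}(F)$, we get $\Phi(\operatorname{Inn}(F))\le\operatorname{Inn}(F)$ for every automorphism $\Phi$. Applying this to $\Phi^{-1}$ gives equality.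
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:refined}]
For $n\ge3$, $\operatorname{Inn}(F)$ is characteristic in $\Gamma$ by Propositions~\ref{prop:three} and~\ref{prop:four}, so Corollary~\ref{cor:reduction} gives Theorem~\ref{thm:main} and Theorem~\ref{thm:refined}(a). Part (b) is Proposition~\ref{prop:finite}. Part (c) is Proposition~\ref{prop:two}, together with the fact that the presentation of $WB_1$ has no generators.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Linnell}
Linnell, J. Pure Appl. Algebra 30 (1983), 39--46.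

\bibitem{Makri}
Stavroula Makri, \emph{The unrestricted virtual braid groups $UVB_n$}, arXiv:2111.12134 (2021).

\bibitem{McCool}
McCool, Canad. J. Math. 38 (1986), 1525--1529.

\end{thebibliography}
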